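\title{Perfect sets of inequivalent points for $\mathbf{\Sigma}^1_2$ equivalence relations: finite versus countable classes}


\begin{abstract}
We ask when a $\mathbf{\Sigma}^1_2$ equivalence relation with small classes on an uncountable Borel set admits a perfect set of pairwise inequivalent points. For finite classes this perfect set property is equivalent, in ZFC, to the statement that for every real $z$ some real lies outside $L[z]$. For countable classes that statement is necessary but not sufficient: we construct a generic extension of $L$ in which it holds and in which a lightface $\Sigma^1_2$ equivalence relation on $2^\omega$ with countable classes has two distinct equivalent points in every nonempty perfect set. The forcing consists of countably supported sequences of perfect trees and is built in $L$ together with the relation. The consistency proof assumes only the consistency of ZFC.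
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal X$ be an uncountable Polish space and $B\subseteq\mathcal X$. An equivalence relation $E$ on $B$ has \emph{perfectly many classes} if there is a nonempty perfect set $K\subseteq B$ whose points are pairwise $E$-inequivalent. A nonempty perfect set has the size of the continuum, so this is a strong way of saying that $E$ has as many classes as possible. \emph{Silver's theorem} says that every $\mathbf{\Pi}^1_1$ equivalence relation on a Borel set has either countably many classes or perfectly many classes.

The first alternative disappears when the classes are small compared with the domain. For a $\sigma$-ideal $I$, call a set \emph{$I$-small} if it belongs to $I$ and \emph{$I$-positive} otherwise. For a pointclass $\Gamma$, let $PSP_I(\Gamma)$ be the statement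
\begin{quote}
if $E\in\Gamma$ (as a subset of $\mathcal X\times\mathcal X$) is an equivalence relation on an $I$-positive Borel set $B$ and all classes of $E$ are $I$-small, then $E$ has perfectly many classes,
\end{quote}
quantified over all uncountable Polish spaces $\mathcal X$. An $I$-positive set is not a countable union of $I$-small sets, so Silver's theorem gives $PSP_I(\mathbf{\Pi}^1_1)$ for every $\sigma$-ideal $I$. This paper concerns the ideal of countable sets and the pointclass $\mathbf{\Sigma}^1_2$. Thus $PSP_{\mathrm{countable}}(\mathbf{\Sigma}^1_2)$ says that every $\mathbf{\Sigma}^1_2$ equivalence relation with countable classes on an uncountable Borel set has perfectly many classes.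

At this level the answer depends on how the reals of the universe compare with those of the inner models $L[z]$. If all reals lie in one $L[z]$, a recursion of length $\omega_1$ places a pair of equivalent points in every perfect set, and the resulting relation is $\mathbf{\Sigma}^1_2$ with classes of size at most two (Proposition~\ref{prop:matching}). So the property requires the hypothesis
\begin{equation}\label{eq:H}
\text{for every real $z$ there is a real $x\notin L[z]$.}\tag{H}
\end{equation}
The following conjecture, read over ZFC, was posed in \cite{Drucker}.

\begin{quote}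
\textbf{Conjecture.} If \eqref{eq:H} holds, then $PSP_{\mathrm{countable}}(\mathbf{\Sigma}^1_2)$ holds.
\end{quote}

There is a good reason to expect this. The \emph{Mansfield--Solovay theorem} \cite[Theorem~25.23]{Jech} says that a $\Sigma^1_2(a)$ set of reals with an element outside $L[a]$ has a nonempty perfect subset. Let $E$ be a $\Sigma^1_2(z)$ equivalence relation on $2^\omega$ with countable classes. The class $[x]_E$ is $\Sigma^1_2$ in $z$ and $x$ and, being countable, has no nonempty perfect subset; hence $[x]_E\subseteq L[z,x]$. So any perfect set $K$ such that $y\notin L[z,x]$ for all distinct $x,y\in K$ consists of pairwise inequivalent points. Under \eqref{eq:H}, for each single $x$ every perfect set contains a perfect set of points $y\notin L[z,x]$ (Lemma~\ref{lem:outside}), and one would hope to assemble $K$ from such sets by a fusion argument. Our main result is that ZFC cannot do this.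

\begin{theorem}\label{thm:A}
There is a forcing notion $\mathbb P\in L$ such that if $G$ is $\mathbb P$-generic over $L$, then $\omega_1^{L[G]}=\omega_1^L$ and in $L[G]$:
\begin{enumerate}
\item[(i)] for every real $z$ there is a real $x\notin L[z]$;
\item[(ii)] there is a lightface $\Sigma^1_2$ equivalence relation $E$ on $2^\omega$, all of whose classes are countable, such that every nonempty perfect set contains two distinct $E$-equivalent points.
\end{enumerate}
\end{theorem}

The second result, which is not needed for the refutation, identifies what \eqref{eq:H} does give.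

\begin{theorem}[ZFC]\label{thm:B}
The following are equivalent.
\begin{enumerate}
\item[(1)] For every real $z$ there is a real $x\notin L[z]$.
\item[(2)] Every $\mathbf{\Sigma}^1_2$ equivalence relation with finite classes on an uncountable Borel subset of a Polish space has perfectly many classes.
\item[(3)] Every $\mathbf{\Sigma}^1_2$ equivalence relation on $2^\omega$ whose classes have at most $2$ elements has perfectly many classes.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
ZFC proves that $PSP_{\mathrm{countable}}(\mathbf{\Sigma}^1_2)$ implies \eqref{eq:H}. If ZFC is consistent, then so is ZFC together with \eqref{eq:H} and the failure of $PSP_{\mathrm{countable}}(\mathbf{\Sigma}^1_2)$; that is, ZFC does not prove the conjecture.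
\end{corollary}

\begin{proof}
$PSP_{\mathrm{countable}}(\mathbf{\Sigma}^1_2)$ implies statement (3) of Theorem~\ref{thm:B}, hence statement (1). In the model $L[G]$ of Theorem~\ref{thm:A}, \eqref{eq:H} holds by (i), and $PSP_{\mathrm{countable}}(\mathbf{\Sigma}^1_2)$ fails by (ii) with $\mathcal X=B=2^\omega$.
\end{proof}

After the background in Section~\ref{sec:background} we prove Theorem~\ref{thm:B} in Section~\ref{sec:finite}, because the recursion in $L[z]$ that appears there is the model for the proof of Theorem~\ref{thm:A}. Section~\ref{sec:idea} explains, on one example, how that recursion can be made to survive the addition of new reals. Section~\ref{sec:stage} proves the combinatorial lemma behind a single stage, Section~\ref{sec:construction} runs $\omega_1$ stages in $L$, and Sections~\ref{sec:extension} and~\ref{sec:relation} analyze the extension and the relation.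

\section{Background}\label{sec:background}

\subsection*{Trees}
A \emph{real} is an element of $2^\omega$. A \emph{perfect tree} is a nonempty set $T\subseteq 2^{<\omega}$, closed under initial segments, in which every node has two incompatible extensions. We write $[T]$ for the set of branches of $T$ and, for $s\in T$,
\[
T(s)=\{t\in T: t\subseteq s\text{ or }s\subseteq t\},
\]
which is again a perfect tree. The nonempty perfect subsets of $2^\omega$ are exactly the sets $[T]$ with $T$ a perfect tree. Through a fixed recursive bijection between $2^{<\omega}$ and $\omega$, subsets of $2^{<\omega}$ are read as reals. The real $x\oplus y$ has the bits of $x$ at the even and those of $y$ at the odd positions; it identifies finite powers of $2^\omega$ with $2^\omega$, and $L[z,q]$ means $L[z\oplus q]$.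

For a perfect tree $T$, call $t\in T$ \emph{splitting} if $t^\frown 0,t^\frown1\in T$. Let $\nu_\emptyset$ be the shortest splitting node and let $\nu_{s^\frown\varepsilon}$ be the shortest splitting node extending $\nu_s{}^\frown\varepsilon$. Then $\chi_T(w)=\bigcup_n\nu_{w\restriction n}$ is a homeomorphism of $2^\omega$ onto $[T]$, and $w$ can be computed recursively from $T$ and $\chi_T(w)$.

Every uncountable Borel subset of a Polish space contains the image of a continuous injection of $2^\omega$. The image of a nonempty perfect subset of $2^\omega$ under a continuous injection is compact and has no isolated points, so it is a nonempty perfect set.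

\subsection*{Pointclasses and absoluteness}
For a real $a$, a set of reals is $\Pi^1_1(a)$ if it is defined by $\forall y\,\theta$, and $\Sigma^1_2(a)$ if it is defined by $\exists y\,\forall y'\,\theta$, where $y,y'$ range over reals and $\theta$ is arithmetical in $a$. It is $\Delta^1_1(a)$ if both it and its complement are $\Pi^1_1(a)$. Without parameter we speak of lightface classes. The class $\Sigma^1_2(a)$ contains $\Pi^1_1(a)$ and is closed under $\wedge$, $\vee$, quantifiers over $\omega$, and existential quantifiers over reals. In a Polish space the $\mathbf{\Sigma}^1_2$ sets are the projections of coanalytic sets; the class is closed under continuous preimages, and on $2^\omega$ it is the union of the classes $\Sigma^1_2(a)$.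

$\mathrm{ZF}^-$ is ZF without the Power Set axiom and with Collection. \emph{Mostowski's absoluteness theorem} says that a $\Pi^1_1(a)$ statement has the same truth value in all transitive models of $\mathrm{ZF}^-$ containing $a$: the statement asserts that a certain tree on $\omega$, recursive in $a$, is well-founded, and such a model contains either a branch of that tree or a rank function on it.

\subsection*{Constructibility}
Let $z$ be a real, and let $\mathsf S_z$ be the theory $\mathrm{ZF}^- + V=L[z]+{}$``every set is countable''. For $L$ in place of $L[z]$ we write $\mathsf S$. We use the following facts.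
\begin{enumerate}
\item[(L1)] The levels $L_\alpha[z]$ are computed correctly in every transitive model of $\mathrm{ZF}^-$ containing $z$ and $\alpha$. A transitive set satisfying $\mathrm{ZF}^-+V=L[z]$ is a level $L_\vartheta[z]$ with $\vartheta$ a limit ordinal. Every transitive class model of ZF containing all ordinals and $z$ includes $L[z]$.
\item[(L2)] The canonical well-ordering $<_{L[z]}$ has every level $L_\alpha[z]$ as an initial segment, and if $L_\vartheta[z]\models\mathrm{ZF}^-$, then the ordering computed in $L_\vartheta[z]$ is the restriction of $<_{L[z]}$.
\item[(L3)] In $L[z]$, the level $L_{\omega_1}[z]$ is the set of hereditarily countable sets and is a model of $\mathsf S_z$, and $L_{\omega_2}[z]$ is the set of sets hereditarily of size at most $\aleph_1$. Every element of $L_{\omega_1}[z]$ has countably many $<_{L[z]}$-predecessors.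
\item[(L4)] (Condensation) The transitive collapse of an elementary submodel of $L_{\omega_2^L}$ is a level of $L$.
\end{enumerate}

\begin{lemma}\label{lem:smallmodels}
In $L[z]$, every hereditarily countable set belongs to a model $L_\vartheta[z]\models\mathsf S_z$ with $\vartheta<\omega_1$.
\end{lemma}

\begin{proof}
Take a countable elementary submodel $\mathcal N$ of $L_{\omega_1}[z]$ containing $z$ and the given set. Every nonempty $x\in\mathcal N$ is the range of a function on $\omega$ that lies in $\mathcal N$, so $x\subseteq\mathcal N$. Thus $\mathcal N$ is a transitive model of $\mathsf S_z$, and (L1) applies.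
\end{proof}

Both relations in this paper are defined by a recursion in a constructible model, and both are shown to be $\Sigma^1_2$ by quantifying over reals that code the models of Lemma~\ref{lem:smallmodels}. A real $w$ codes the structure $M_w=(\omega,\epsilon_w)$, where $m\mathrel{\epsilon_w}n$ iff $w$ takes the value $1$ at the number coding the pair $(m,n)$. Three computations are needed.
\begin{enumerate}
\item[(C1)] The relation $M_w\models\varphi[\bar m]$, in the variables $w,\varphi,\bar m$, is $\Delta^1_1$, because there is exactly one truth assignment obeying Tarski's clauses, which are arithmetical in $w$. Hence ``$M_w$ satisfies a given recursive theory'' is $\Delta^1_1$.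
\item[(C2)] ``$\epsilon_w$ is well-founded'' is $\Pi^1_1$. A well-founded $M_w$ satisfying Extensionality is isomorphic to a unique countable transitive set.
\item[(C3)] Natural numbers and finite binary strings are defined in $M_w$ by formulas that can be found recursively, so they may be substituted into statements $M_w\models\varphi$ without leaving $\Delta^1_1$. In particular ``$m$ represents the real $x$ in $M_w$'' is $\Delta^1_1$.
\end{enumerate}
By (L1) and (C1)--(C3), the set of pairs $(w,e)$ such that $M_w$ is isomorphic to a level $L_\vartheta[z]\models\mathsf S_z$ with $e$ representing $z$ is $\Pi^1_1(z)$.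

\subsection*{Forcing}
Stronger conditions are smaller. A subset $D$ of a forcing notion is \emph{open} if it is closed downward, and \emph{dense below $X$} if every $Y\le X$ has an extension in $D$. The \emph{product lemma} says that if $G$ is generic for $\mathbb Q\times\mathbb P'$ over $M$, with projections $G_{\mathbb Q}$ and $G'$, then $G'$ is $\mathbb P'$-generic over $M$ and $G_{\mathbb Q}$ is $\mathbb Q$-generic over $M[G']$.

\section{Finite classes}\label{sec:finite}

We prove Theorem~\ref{thm:B}. The implication (2)$\Rightarrow$(3) is a specialization. The implication (3)$\Rightarrow$(1) is the following proposition.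

\begin{proposition}\label{prop:matching}
Suppose that all reals belong to $L[z]$. Then there is a $\Sigma^1_2(z)$ equivalence relation on $2^\omega$ whose classes have at most $2$ elements such that every nonempty perfect set contains two distinct equivalent points.
\end{proposition}

\begin{proof}
Every countable ordinal is coded by a real, which lies in $L[z]$; so $\omega_1^{L[z]}=\omega_1$, and by (L3) every perfect tree has countably many $<_{L[z]}$-predecessors. By recursion along $<_{L[z]}$ on perfect trees $T$, let $(x_T,y_T)$ be the $<_{L[z]}$-least pair of distinct elements of $[T]$ outside the set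
\[
A_T=\{x_{T'},y_{T'}: T'<_{L[z]}T,\ T'\text{ a perfect tree}\}.
\]
The pair exists because $A_T$ is countable and $[T]$ is not. Let $x\mathrel{E}y$ iff $x=y$ or $\{x,y\}=\{x_T,y_T\}$ for some $T$. The sets $\{x_T,y_T\}$ are pairwise disjoint, so $E$ is an equivalence relation with classes of size at most $2$, and $[T]$ contains the distinct equivalent points $x_T,y_T$.

Let $L_\vartheta[z]\models\mathsf S_z$ with $\vartheta<\omega_1$. We show by induction along $<_{L[z]}$ that for every perfect tree $T\in L_\vartheta[z]$ the model computes $(x_T,y_T)$ correctly. By (L2) the predecessors of $T$ lie in the model, so by the induction hypothesis and Collection the set $A_T$ lies in the model, where it is countable. Diagonalizing against an enumeration of $A_T$, the model finds two distinct branches of $T$ outside $A_T$. Since $L_\vartheta[z]$ is an initial segment of $<_{L[z]}$, the least such pair in the model is $(x_T,y_T)$. By Lemma~\ref{lem:smallmodels} every $T$ lies in such a model. Therefore $x\mathrel Ey$ iff $x=y$ or there are a pair $(w,e)$ coding some $L_\vartheta[z]\models\mathsf S_z$ and numbers $m,n$ representing $x,y$ such that $M_w$ satisfies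 ``$\{m,n\}=\{x_T,y_T\}$ for some perfect tree $T$''. By (C1)--(C3) this is an existential real quantifier followed by a $\Pi^1_1(z)$ condition.
\end{proof}

For (1)$\Rightarrow$(2) we first turn single reals outside $L[a]$ into perfect sets of them.

\begin{lemma}\label{lem:outside}
Assume \eqref{eq:H}. For every real $a$ and every nonempty perfect $K\subseteq2^\omega$ there is a nonempty perfect $K'\subseteq K$ with $K'\cap L[a]=\emptyset$.
\end{lemma}

\begin{proof}
Let $K=[T]$, choose $x\notin L[a,T]$, and put $K'=\{\chi_T(w\oplus x):w\in2^\omega\}$, a continuous injective image of $2^\omega$. If $\chi_T(w\oplus x)$ were in $L[a]$, then $w\oplus x$, and with it $x$, would be in $L[a,T]$.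
\end{proof}

The plan is to find a perfect set on which $E$ is closed, so that Silver's theorem applies. The Mansfield--Solovay theorem supplies a perfect set of points $p$ together with witnesses $y_1,\dots,y_n\in[p]_E$ ranging over a compact set. This describes $E$ only if the witnesses exhaust the class of $p$. The first task is therefore to find an $n$ and a perfect set on which classes have exactly $n$ elements, up to exceptions that lie in a constructible model and can be removed by Lemma~\ref{lem:outside}.

\begin{proof}[Proof of \textup{(1)}$\Rightarrow$\textup{(2)}]
Let $E$ be $\mathbf{\Sigma}^1_2$ with finite classes on an uncountable Borel set $B$, and let $\iota:2^\omega\to B$ be a continuous injection. The pullback of $E$ along $\iota$ is a $\mathbf{\Sigma}^1_2$ equivalence relation on $2^\omega$ with finite classes, and $\iota$ maps a perfect set of points inequivalent for the pullback onto a perfect set of $E$-inequivalent points of $B$. So we may assume that $E$ is a $\Sigma^1_2(z)$ equivalence relation on $2^\omega$.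

Let $C_n$ be the set of $x$ whose class has at least $n$ elements. It is $\Sigma^1_2(z)$, being defined by ``there are pairwise distinct $y_1,\dots,y_n$ with $y_i\mathrel{E}x$''. We have $C_1=2^\omega$, and $\bigcap_nC_n=\emptyset$ because classes are finite.

\emph{There are $n\ge1$ and a nonempty perfect set $Q\subseteq C_n$ such that $Q\cap C_{n+1}$ has no nonempty perfect subset.} Otherwise, starting from $Q_1=2^\omega$, we could choose nonempty perfect sets $Q_{n+1}\subseteq Q_n\cap C_{n+1}$, and compactness would give a point of $\bigcap_nQ_n\subseteq\bigcap_nC_n$.

Fix such $n$ and $Q$, and let $q$ be the tree of $Q$. The set $Q\cap C_{n+1}$ is $\Sigma^1_2(z\oplus q)$, so $Q\cap C_{n+1}\subseteq L[z,q]$ by the Mansfield--Solovay theorem. Consider the $\Sigma^1_2(z\oplus q)$ set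
\[
F=\{(p,y_1,\dots,y_n): p\in Q,\ y_1,\dots,y_n\text{ pairwise distinct},\ y_i\mathrel{E}p\text{ for all }i\}.
\]
By Lemma~\ref{lem:outside} there is $p\in Q\setminus L[z,q]$. As $p\in C_n$, it is the first coordinate of an element of $F$, and that element is not in $L[z,q]$. By the Mansfield--Solovay theorem $F$ has a nonempty perfect subset $F'$, which is compact. Since classes are finite, each $p$ is the first coordinate of finitely many elements of $F'$; so the projection of $F'$ to the first coordinate is an uncountable compact subset of $Q$ and contains a nonempty perfect set $K_0$. By Lemma~\ref{lem:outside} there is a nonempty perfect $K_1\subseteq K_0$ disjoint from $L[z,q]$, hence disjoint from $C_{n+1}$.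

For $p\in K_1$ the class $[p]_E$ has exactly $n$ elements, there is $\bar y$ with $(p,\bar y)\in F'$, and every such $\bar y$ enumerates $[p]_E$. Hence for $p,p'\in K_1$,
\[
p\mathrel{E}p'\iff\exists\bar y\,\bigl((p,\bar y)\in F'\ \wedge\ p'\in\{y_1,\dots,y_n\}\bigr).
\]
The right side defines the projection of a compact set, so $E\restriction K_1$ is closed. Its classes are finite, so there are uncountably many of them, and Silver's theorem gives a nonempty perfect subset of $K_1$ of pairwise inequivalent points.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}. Finiteness of the classes was essential at two points: it made $\bigcap_nC_n$ empty, and it allowed a finite tuple to be recognized as the complete list of a class by its length alone. If all classes are countably infinite, then $C_n=2^\omega$ for all $n$ and the argument does not start.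

\section{From pairs of points to pairs of functions}\label{sec:idea}

We want to imitate Proposition~\ref{prop:matching} in a model of \eqref{eq:H}. The definition must still come from a recursion in $L$, since this is what makes it $\Sigma^1_2$, but now most perfect trees are not in $L$. Suppose the universe is $L[G]$, that $G$ determines a generic point $u_G$ of a product of copies of $2^\omega$, and that every real has the form $h(u_G)$ for a continuous function $h$ coded in $L$. Then the recursion can list the functions $u\mapsto\mathcal T(u)$ with perfect trees as values. Where the old recursion chose two points of $[T]$, stage $\gamma$ now chooses two continuous functions $f_\gamma,g_\gamma$ with $f_\gamma(u),g_\gamma(u)\in[\mathcal T(u)]$ and declares $f_\gamma(u)$ and $g_\gamma(u)$ related. A definition over $L$ cannot refer to $u_G$, so it makes this declaration for every $u$ in the common domain. If $f_\gamma,g_\gamma$ are injective with disjoint ranges, the resulting relation $R_\gamma$ is a matching: each real has at most one $R_\gamma$-neighbor.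

The difficulty is to keep a real from being matched at uncountably many stages. The old recursion avoided countably many points. The new one should avoid the reals $h(u_G)$ for the countably many functions $h$ listed so far, and it cannot do so by avoiding the ranges of these functions, since $h$ may be onto. The way out, in the style of Jensen, is to build the forcing along with the relation: stage $\gamma$ also introduces new, thin conditions $X_k$ on which the old functions $h$ miss the ranges of $f_\gamma$ and $g_\gamma$, and all later stages make sure that the generic point falls into one of the thin conditions.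

\begin{example}\label{ex:toy}
Take one coordinate and let $P=\{2^{<\omega}(s):s\in2^{<\omega}\}$, ordered by inclusion. Let $h(v)=v$, and let $\mathcal T(u)$ be the tree of the set of reals that agree with $u$ at all odd positions. For $s\in2^{<\omega}$ let $X_s\subseteq 2^{<\omega}(s)$ be the tree of
\[
\{x\supset s: x(2n)=0\text{ whenever }2n\ge|s|\}.
\]
The union $A$ of the sets $[X_s]$ is the set of reals that vanish at all but finitely many even positions. For $u\in[X_\emptyset]$ let $f(u)$ and $g(u)$ agree with $u$ at odd positions, let $f(u)(2n)=1$ for all $n$, and let $g(u)(0)=0$ and $g(u)(2n)=1$ for $n\ge1$. Then $f(u),g(u)\in[\mathcal T(u)]$. Both functions are injective, because a point of $[X_\emptyset]$ is determined by its odd positions; their ranges are separated by the first bit; and both ranges are disjoint from $A=h[A]$.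

A real generic for $P$ is not in $A$, since every $s$ has an extension with a further $1$ at an even position. But let $P'$ consist of $P$ and all trees $X_s(t)$ with $t\in X_s$. Every member of $P'$ includes or is included in some $X_s$, so the members of $P'$ that are included in some $X_s$ are dense. A real $v$ generic for $P'$ therefore lies in $A$, and $h(v)$ is not matched at this stage. If moreover $X_\emptyset$ is in the generic filter, the perfect set $[\mathcal T(v)]$ contains the matched pair $f(v),g(v)$. To preserve this when $P'$ is enlarged further, it suffices that for every tree $W$ added later there be a level $m$ such that each $W(\sigma)$, $\sigma\in W\cap2^m$, is included in some $X_s$.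
\end{example}

With one coordinate, or countably many, $u_G$ is essentially a real and every real $h(u_G)$ lies in $L[u_G]$, so \eqref{eq:H} fails. We therefore use $\omega_1$ coordinates, and we obtain \eqref{eq:H} by arranging that the forcing splits as a product at every single coordinate. This forces the set of conditions to be closed under exchanging one coordinate between two conditions, and that closure has a price. If $X_0=(A_0,B_0)$ and $X_1=(A_1,B_1)$ are new conditions with two coordinates, then $(A_0,B_1)$ is a condition too, and the behavior of a function $h$ on $[A_0]\times[B_0]$ and $[A_1]\times[B_1]$ says nothing about its behavior on $[A_0]\times[B_1]$. So every requirement has to be met by all these \emph{mixtures} at once. This is the content of the next section.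

\section{The stage lemma}\label{sec:stage}

\subsection*{Conditions, pieces, codes}
A \emph{condition} is a function $X$ whose domain $\operatorname{supp}X$ is a countable subset of $\omega_1$ and whose values are perfect trees different from $2^{<\omega}$. We put $X(i)=2^{<\omega}$ for $i\in\omega_1\setminus\operatorname{supp}X$. Conditions are hereditarily countable sets. Let $Y\le X$ iff $Y(i)\subseteq X(i)$ for all $i$, and let $\mathbf 1$ be the condition with empty support. The condition $X\langle i/T\rangle$ has $i$-th coordinate $T$ and agrees with $X$ elsewhere; the same notation is used for finitely many coordinates. If $\operatorname{supp}X\subseteq\gamma<\omega_1$, then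
\[
[X]_\gamma=\{v\in(2^\omega)^\gamma: v(i)\in[X(i)]\text{ for all }i<\gamma\}
\]
is a compact metrizable space. For $v\in(2^\omega)^{\omega_1}$ we write $v\in[X]$ if $v(i)\in[X(i)]$ for all $i$.

Let $b\subseteq\omega_1$ be finite and $m<\omega$. The \emph{$(b,m)$-pieces} of $X$ are the finitely many conditions
\[
X\|\sigma=X\langle i/X(i)(\sigma(i)):i\in b\rangle,\qquad\sigma\in\textstyle\prod_{i\in b}(X(i)\cap2^m).
\]
If $b\subseteq\gamma$, every $v\in[X]_\gamma$ lies in exactly one of the sets $[X\|\sigma]_\gamma$, namely the one with $\sigma(i)=v(i)\restriction m$; we say that this piece \emph{contains} $v$. A set $D$ of conditions \emph{finitely covers} $X$ \emph{over $\gamma$} if there are a finite $b\subseteq\gamma$ and $m$ such that every $(b,m)$-piece of $X$ is $\le$ some member of $D$.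

Let $\operatorname{supp}X\subseteq\gamma<\omega_1$. A \emph{code on $X$ over $\gamma$} is a sequence $c=\langle(b_n,m_n,F_n):n<\omega\rangle$ with $b_n\subseteq\gamma$ finite, $m_n<\omega$, and $F_n:\prod_{i\in b_n}(X(i)\cap2^{m_n})\to2$. It assigns, for each $n$, a bit to every $(b_n,m_n)$-piece of $X$, and it defines the continuous function
\[
c:[X]_\gamma\to2^\omega,\qquad c(v)(n)=F_n(\langle v(i)\restriction m_n:i\in b_n\rangle),
\]
denoted by the same letter. A code is a hereditarily countable set, and the formula evaluates it at points of any larger model. A code over $\gamma$ is also a code over every $\gamma'\in[\gamma,\omega_1)$, and for $v$ of length greater than $\gamma$ we write $c(v)$ for $c(v\restriction\gamma)$. We call $c$ a \emph{perfect-tree code} if $c(v)$, read as a subset of $2^{<\omega}$, is a perfect tree for all $v\in[X]_\gamma$.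

\begin{definition}\label{def:system}
Let $\omega\le\gamma<\omega_1$. A \emph{$\gamma$-system} is a countable set $P\ni\mathbf 1$ of conditions with supports included in $\gamma$ such that for all $X,Y\in P$ and $i<\gamma$:
\begin{enumerate}
\item[(S1)] $X\langle i/Y(i)\rangle\in P$;
\item[(S2)] $X\langle i/X(i)(s)\rangle\in P$ for all $s\in X(i)$.
\end{enumerate}
Put $Q_i(P)=\{X(i):X\in P\}$.
\end{definition}

By (S1), replacing finitely many coordinates $i<\gamma$ of a member of $P$ by members of $Q_i(P)$ gives a member of $P$. By (S2), $Q_i(P)$ is closed under $T\mapsto T(s)$, and $P$ contains the $(b,m)$-pieces, $b\subseteq\gamma$, of its members.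

\begin{definition}\label{def:mixture}
Let $\langle X_k:k<\omega\rangle$ be conditions with supports included in $\gamma$. A \emph{mixture} of this sequence is a condition $X_k\langle i/X_{\mu(i)}(i):i\in a\rangle$, where $k<\omega$, $a\subseteq\gamma$ is finite and $\mu:a\to\omega$. With $a=\emptyset$, each $X_k$ is a mixture.
\end{definition}

\begin{lemma}[Stage lemma]\label{lem:stage}
Let $P$ be a $\gamma$-system, $\mathcal D$ a countable set of dense subsets of $P$, and $\mathcal H$ a countable set of pairs $(H,h)$ with $H\in P$ and $h$ a code on $H$ over $\gamma$. Let $Y^*\in P$ and let $\mathcal T$ be a perfect-tree code on $Y^*$ over $\gamma$. Then there are conditions $X_k$ $(k<\omega)$ with supports included in $\gamma$ and codes $f,g$ on $X_0$ over $\gamma$ such that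
\begin{enumerate}
\item[(a)] $X_0\le Y^*$, and for every $Y\in P$ there is $k$ with $X_k\le Y$;
\item[(b)] every $D\in\mathcal D$ finitely covers every mixture of $\langle X_k\rangle_k$ over $\gamma$;
\item[(c)] $f$ and $g$ are injective on $[X_0]_\gamma$, have disjoint ranges, and $f(u),g(u)\in[\mathcal T(u)]$ for all $u\in[X_0]_\gamma$;
\item[(d)] for every $(H,h)\in\mathcal H$, every mixture $W$, all $v\in[W]_\gamma\cap[H]_\gamma$ and all $u\in[X_0]_\gamma$, we have $h(v)\ne f(u)$ and $h(v)\ne g(u)$.
\end{enumerate}
\end{lemma}

Clause (a) makes the new conditions dense, (b) preserves what earlier stages have promised and will yield continuous reading of names, (c) is the matching, and (d) protects the reals named by old codes. Example~\ref{ex:toy} exhibits (a), (c) and (d) for one coordinate.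

\begin{proof}
Adding $P$ to $\mathcal D$ and a pair $(\mathbf 1,h)$ with $h$ constant to $\mathcal H$, we may assume that both sets are nonempty. Replacing each $D\in\mathcal D$ by $\{Y\in P:Y\le\text{some member of }D\}$ does not change (b), so we may assume that each $D$ is open in $P$. Enumerate $\gamma=\{e_j:j<\omega\}$ without repetitions, and $P=\{Y_k:k\ge1\}$, $\mathcal D=\{D_r:r<\omega\}$, $\mathcal H=\{(H_r,h_r):r<\omega\}$, possibly with repetitions. Put $Y_0=Y^*$, $Q_i=Q_i(P)$ and $b_N=\{e_j:j<N\}$.

\medskip\noindent\textbf{The approximations.}
The proof is a simultaneous fusion. At step $N$ only $X_0,\dots,X_N$ and the coordinates in $b_N$ are active. We define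
\begin{itemize}
\item \emph{tails} $U^N_k\in P$ for $k\le N$;
\item \emph{cells} $T^N_{k,j,s}\in Q_{e_j}$ with \emph{stems} $\rho^N_{k,j,s}\in2^{<\omega}$ for $k\le N$, $j<N$, $s\in2^N$;
\item nodes $\varphi^N_{\vec s},\psi^N_{\vec s}\in2^{<\omega}$ for all sequences $\vec s=\langle s_j:j<N\rangle$ with $s_j\in2^N$.
\end{itemize}
The union of the $2^N$ cells $T^N_{k,j,s}$ approximates $X_k(e_j)$ from outside, and the tail $U^N_k$ bounds $X_k$ on the coordinates not yet active; its values on $b_N$ play no role. For $k\le N$, $\mu:N\to N+1$ and $\vec s$ as above, the \emph{box}
\[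
C^N(k,\mu,\vec s)=U^N_k\langle e_j/T^N_{\mu(j),j,s_j}:j<N\rangle
\]
is a member of $P$ by (S1); see Figure~\ref{fig:box}. The finitely many boxes approximate the pieces of mixtures. The \emph{main boxes} $C^N_{\vec s}=C^N(0,\mathbf 0,\vec s)$, where $\mathbf 0$ is the constant function with value $0$, approximate the pieces of $X_0$, and $\varphi^N_{\vec s},\psi^N_{\vec s}$ will be initial segments of the values of $f$ and $g$ on $[C^N_{\vec s}]_\gamma$. For $N=n+1$ put $\vec s^{\,-}=\langle s_j\restriction n:j<n\rangle$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]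
\fill[gray!50] (1,-3) rectangle ++(0.8,0.8);
\fill[gray!50] (7.5,0) rectangle ++(0.8,0.8);
\fill[gray!50] (9,-1.5) rectangle ++(7,0.8);
\foreach \x in {0,1,2}{
  \node at (-1.5,0.4-1.5*\x) {$k=\x$};
  \foreach \y in {0,1}{
    \foreach \z in {0,1,2,3}{
      \draw (4.5*\y+\z,-1.5*\x) rectangle ++(0.8,0.8);}}
  \draw (9,-1.5*\x) rectangle ++(7,0.8);}
\node at (1.9,1.5) {$e_0$};
\node at (6.4,1.5) {$e_1$};
\node at (12.5,1.5) {$e_2,e_3,\dots$};
\end{tikzpicture}
\caption{The data at step $N=2$ in the proof of the stage lemma. Row $k$ approximates the condition $X_k$: four cells (perfect trees with incompatible stems) at each of the coordinates $e_0,e_1$, and one tail for the remaining coordinates. A box picks one cell in each column, from any row, and one tail. The shaded box takes its cell at $e_0$ from row $2$, its cell at $e_1$ from row $0$, and its tail from row $1$.}\label{fig:box}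
\end{figure}

At step $0$ let $U^0_0=Y^*$ and $\varphi^0_\emptyset=\psi^0_\emptyset=\emptyset$; the only box is $C^0_\emptyset=Y^*$. At every step $N=n+1$ we secure the following.
\begin{enumerate}
\item[(I1)] $|\rho^N_{k,j,s}|\ge N$, $T^N_{k,j,s}\subseteq2^{<\omega}(\rho^N_{k,j,s})$, and for fixed $k,j$ the stems $\rho^N_{k,j,s}$, $s\in2^N$, are pairwise incompatible.
\item[(I2)] For $k\le n$: $T^N_{k,j,s^\frown\varepsilon}\subseteq T^n_{k,j,s}$ if $j<n$; $T^N_{k,n,s}\subseteq U^n_k(e_n)$; and $U^N_k(e_j)\subseteq U^n_k(e_j)$ if $j\ge N$. For the new row: $T^N_{N,j,s}\subseteq Y_N(e_j)$ if $j<N$, and $U^N_N(e_j)\subseteq Y_N(e_j)$ if $j\ge N$.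
\item[(I3)] Every box of step $N$ belongs to $D_0\cap\dots\cap D_N$.
\item[(I4)] The nodes $\varphi^N_{\vec s},\psi^N_{\vec s}$ are all distinct and have a common length $\ell_N>N$; $\varphi^N_{\vec s}\supset\varphi^n_{\vec s^{\,-}}$ and $\psi^N_{\vec s}\supset\psi^n_{\vec s^{\,-}}$; and $\varphi^N_{\vec s},\psi^N_{\vec s}\in\mathcal T(u)$ for all $u\in[C^N_{\vec s}]_\gamma$.
\item[(I5)] If $r<N$, $C$ is a box of step $N$ and $v\in[C]_\gamma\cap[H_r]_\gamma$, then $h_r(v)\restriction\ell_N$ is none of the nodes $\varphi^N_{\vec s},\psi^N_{\vec s}$.
\end{enumerate}
The three clauses of (I2) for $k=0$ cover the coordinates $e_j$ with $j<n$, $j=n$ and $j>n$, and give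
\begin{equation}\label{eq:nested}
C^N_{\vec s}\le C^n_{\vec s^{\,-}}\le Y^*.
\end{equation}

\medskip\noindent\textbf{Step $N=n+1$, splitting.}
We omit the superscript $N$ while the data are under construction. For $k\le n$, $j<n$, $s\in2^n$ choose incompatible nodes $\rho_0,\rho_1\in T^n_{k,j,s}$ of length at least $\max(N,|\rho^n_{k,j,s}|)$ and put $\rho_{k,j,s^\frown\varepsilon}=\rho_\varepsilon$ and $T_{k,j,s^\frown\varepsilon}=T^n_{k,j,s}(\rho_\varepsilon)$. Both nodes extend $\rho^n_{k,j,s}$, so the new stems are pairwise incompatible for fixed $k,j$. For $k\le n$ choose $2^N$ pairwise incompatible nodes $\rho_{k,n,s}\in U^n_k(e_n)$ of length at least $N$, and put $T_{k,n,s}=U^n_k(e_n)(\rho_{k,n,s})$ and $U_k=U^n_k$. For the new row put $U_N=Y_N$, and for $j<N$ choose $2^N$ pairwise incompatible nodes $\rho_{N,j,s}\in Y_N(e_j)$ of length at least $N$ and put $T_{N,j,s}=Y_N(e_j)(\rho_{N,j,s})$. Now (I1) and (I2) hold.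

From here on the stems are fixed and the data are only \emph{shrunk}: a cell $T_{k,j,s}$ is replaced by a subtree in $Q_{e_j}$, or a tail $U_k$ by some $U'\in P$ with $U'(i)\subseteq U_k(i)$ for all $i\notin b_N$. Shrinking preserves (I1) and (I2) and makes every box stronger.

\medskip\noindent\textbf{Step $N$, meeting the dense sets.}
Go through the finitely many triples $(k,\mu,\vec s)$. For the current triple choose $Y\le C(k,\mu,\vec s)$ in $D_0\cap\dots\cap D_N$, which is dense as a finite intersection of open dense sets. Replace $T_{\mu(j),j,s_j}$ by $Y(e_j)$ for $j<N$, and $U_k$ by $Y$. A box uses one cell per column, so these replacements do not conflict, and the box $C(k,\mu,\vec s)$ becomes $Y$. Since the $D_r$ are open and all boxes stay in $P$, later shrinking keeps it in $D_0\cap\dots\cap D_N$. This gives (I3).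

\medskip\noindent\textbf{Step $N$, choosing the nodes.}
Let $M$ be the number of sequences $\vec s$ and $M'$ the number of triples $(k,\mu,\vec s)$. We have to choose $2M$ distinct nodes that avoid the values of $h_0,\dots,h_{N-1}$ on all boxes. We first fix a level $\ell$ at which the trees $\mathcal T(u)$ offer more than enough candidates, and then shrink the boxes until each $h_r$ takes only one value up to level $\ell$ on each box. The order matters: the number of values to avoid is then at most $M'N$, independently of $\ell$.

Fix $\vec s$. By \eqref{eq:nested} and (I4) for step $n$ (for $n=0$, because $\emptyset\in\mathcal T(u)$), both $\varphi^n_{\vec s^{\,-}}$ and $\psi^n_{\vec s^{\,-}}$ are nodes of the perfect tree $\mathcal T(u)$ for every $u\in[C_{\vec s}]_\gamma$. For $\ell$ greater than their length let $O_\ell$ be the set of $u\in[C_{\vec s}]_\gamma$ such that each of the two nodes has at least $2M+M'N$ extensions in $\mathcal T(u)\cap2^\ell$. The set $O_\ell$ is open, because $\mathcal T(u)\cap2^\ell$ depends on finitely many bits of $\mathcal T(u)$. In a perfect tree the number of extensions of a node at level $\ell$ is nondecreasing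 in $\ell$ and tends to infinity, so the sets $O_\ell$ increase and cover $[C_{\vec s}]_\gamma$. By compactness $O_\ell=[C_{\vec s}]_\gamma$ for all large $\ell$. Choose $\ell=\ell_N>N$ that works for all $\vec s$; it continues to work when the boxes shrink.

There are a finite $b\subseteq\gamma$ and $m$ such that $\mathcal T(v)\cap2^\ell$ and $h_r(v)\restriction\ell$ for $r<N$ depend only on $\langle v(i)\restriction m:i\in b\rangle$. Replace every cell $T$ by $T(t)$ for some $t\in T\cap2^m$, and for every $k\le N$ and $i\in b\setminus b_N$ replace $U_k(i)$ by $U_k(i)(t)$ for some $t\in U_k(i)\cap2^m$; this is a shrinking by (S2). These are the final cells and tails of step $N$. On each $[C(k,\mu,\vec s)]_\gamma$ the sequence $\langle v(i)\restriction m:i\in b\rangle$ is now constant. So $\mathcal T(u)\cap2^\ell$ is constant on each $[C_{\vec s}]_\gamma$, and $h_r(v)\restriction\ell$ is constant on each $[C(k,\mu,\vec s)]_\gamma\cap[H_r]_\gamma$. Call the at most $M'N$ nodes $h_r(v)\restriction\ell$ \emph{forbidden}. Choose the nodes $\varphi^N_{\vec s}\supset\varphi^n_{\vec s^{\,-}}$ and $\psi^N_{\vec s}\supset\psi^n_{\vec s^{\,-}}$ one after another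 from the constant value of $\mathcal T(u)\cap2^\ell$ on $[C_{\vec s}]_\gamma$. Each time there are at least $2M+M'N$ candidates, of which at most $M'N$ are forbidden and fewer than $2M$ are already used. This gives (I4) and (I5) and completes step $N$.

\medskip\noindent\textbf{The conditions $X_k$.}
Fix $k,j$. The cells $T^N_{k,j,s}$ are defined exactly for $N\ge N_0=\max(k,j+1)$. For $z\in2^\omega$ the nonempty compact sets $[T^N_{k,j,z\restriction N}]$, $N\ge N_0$, decrease by (I2), and by (I1) all points of the $N$-th set share their first $N$ bits. So the intersection is a single point $x_z$, and $z\restriction N$ determines $x_z\restriction N$. If $z\restriction N\ne z'\restriction N$, then $x_z$ and $x_{z'}$ extend incompatible stems. Thus $z\mapsto x_z$ is a continuous injection, and $X_k(e_j)=\{x_z\restriction p:z\in2^\omega,\ p<\omega\}$ is a perfect tree. This defines a condition $X_k$ with support included in $\gamma$, and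
\begin{align}
X_k(e_j)&\subseteq\textstyle\bigcup_{s\in2^N}T^N_{k,j,s}&&\text{if }k\le N\text{ and }j<N,\label{eq:cells}\\
X_k(e_j)&\subseteq U^N_k(e_j)&&\text{if }k\le N\le j.\label{eq:tails}
\end{align}
For \eqref{eq:tails}, (I2) gives $T^{j+1}_{k,j,s}\subseteq U^j_k(e_j)\subseteq U^{j-1}_k(e_j)\subseteq\dots\subseteq U^N_k(e_j)$ for all $s$, and \eqref{eq:cells} applies at step $j+1$.

\emph{Clause (a).} We have $X_k\le Y_k$: for $j<k$ use \eqref{eq:cells} with $N=k$ and $T^k_{k,j,s}\subseteq Y_k(e_j)$; for $j\ge k$ use \eqref{eq:tails} with $N=k$ and $U^k_k(e_j)\subseteq Y_k(e_j)$.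

\medskip\noindent\textbf{Pieces of mixtures lie in boxes.}
Let $W=X_k\langle i/X_{\mu_0(i)}(i):i\in a\rangle$. Call $N\ge1$ \emph{large for $W$} if $N\ge k$, $N\ge\mu_0(i)$ for $i\in a$, and $a\subseteq b_N$. For such $N$ define $\mu:N\to N+1$ by $\mu(j)=\mu_0(e_j)$ if $e_j\in a$ and $\mu(j)=k$ otherwise, so that $W(e_j)=X_{\mu(j)}(e_j)$ for $j<N$ and $W(e_j)=X_k(e_j)$ for $j\ge N$. Let $m$ bound the lengths of all stems of step $N$. We claim:
\begin{equation}\label{eq:inbox}
\text{every $(b_N,m)$-piece $W\|\sigma$ is $\le C^N(k,\mu,\vec s)$ for some $\vec s$.}
\end{equation}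
For $j\ge N$ the inclusion at $e_j$ is \eqref{eq:tails}. For $j<N$, by \eqref{eq:cells} there is $s_j$ with $\sigma(e_j)\in T^N_{\mu(j),j,s_j}$, and $\sigma(e_j)$ extends $\rho^N_{\mu(j),j,s_j}$ since it has length $m$. Let $t\in W(e_j)(\sigma(e_j))$. If $t\subseteq\sigma(e_j)$, then $t\in T^N_{\mu(j),j,s_j}$. If $t\supseteq\sigma(e_j)$, then $t$ lies in some cell $T^N_{\mu(j),j,s'}$ and extends both its stem and $\rho^N_{\mu(j),j,s_j}$, so $s'=s_j$ by (I1). This proves \eqref{eq:inbox}. In particular every $v\in[W]_\gamma$ lies in $[C]_\gamma$ for a box $C$ of step $N$.

\emph{Clause (b).} Given $D_r$ and $W$, take $N\ge r$ large for $W$ and combine \eqref{eq:inbox} with (I3).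

\medskip\noindent\textbf{The codes $f$ and $g$.}
Every $N\ge1$ is large for $X_0$, with $\mu=\mathbf 0$. So for $u\in[X_0]_\gamma$ there is $\vec s_N(u)$ with $u\in[C^N_{\vec s_N(u)}]_\gamma$. It is unique by (I1), constant on each $(b_N,m)$-piece of $X_0$ by \eqref{eq:inbox}, and $\vec s_{N+1}(u)^-=\vec s_N(u)$ by \eqref{eq:nested} and uniqueness. By (I4),
\[
f(u)=\bigcup_{N\ge1}\varphi^N_{\vec s_N(u)},\qquad g(u)=\bigcup_{N\ge1}\psi^N_{\vec s_N(u)}
\]
are branches of $\mathcal T(u)$. The bits $f(u)(n)$ and $g(u)(n)$ are determined by $\vec s_{n+1}(u)$, since $\ell_{n+1}>n$; so $f$ and $g$ are given by codes on $X_0$ over $\gamma$.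

\emph{Clause (c).} If $u(e_j)(p)\ne u'(e_j)(p)$ and $N>\max(j,p)$, then $u(e_j)$ and $u'(e_j)$ do not extend a common stem of length at least $N$, so $\vec s_N(u)\ne\vec s_N(u')$. Then $f(u)\restriction\ell_N\ne f(u')\restriction\ell_N$ and $g(u)\restriction\ell_N\ne g(u')\restriction\ell_N$ by (I4). For arbitrary $u,u'$, the nodes $f(u)\restriction\ell_1$ and $g(u')\restriction\ell_1$ are distinct by (I4), so the ranges are disjoint.

\emph{Clause (d).} Given $(H_r,h_r)$, $W$ and $v\in[W]_\gamma\cap[H_r]_\gamma$, take $N>r$ large for $W$. Then $v\in[C]_\gamma$ for a box $C$ of step $N$, and by (I5) the node $h_r(v)\restriction\ell_N$ differs from $f(u)\restriction\ell_N$ and $g(u)\restriction\ell_N$ for every $u\in[X_0]_\gamma$.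
\end{proof}

The lemma will be applied in $L$, recomputed in countable levels of $L$, and used in $L[G]$. So its clauses must not depend on the model.

\begin{lemma}\label{lem:absolute}
The statement ``$c$ is a perfect-tree code on $X$ over $\gamma$'' and the clauses \textup{(a)--(d)} of Lemma~\ref{lem:stage} are absolute between transitive models of $\mathrm{ZF}^-$ that contain the objects mentioned and a bijection $e:\omega\to\gamma$.
\end{lemma}

\begin{proof}
Clauses (a) and (b), and the statements that given sets are conditions or codes, quantify only over the given sets, over finite sequences of their elements, and over $2^{<\omega}$. For the rest, use $e$ to replace $\gamma$ by $\omega$. A condition becomes a sequence of subsets of $2^{<\omega}$, a code becomes a sequence of hereditarily finite sets, and a point of $(2^\omega)^\gamma$ becomes a point of $(2^\omega)^\omega$; all are coded by reals, and each model contains the reals coding the given objects. The relations $v\in[X]_\gamma$ and $c(v)(n)=\varepsilon$ are arithmetical in these reals. Being a perfect-tree code, clause (c), and clause (d) for a fixed pair $(H,h)$ and a fixed mixture $W$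 all have the form ``for all points $u,v$, an arithmetical statement holds''. They are $\Pi^1_1$, hence absolute by Mostowski's theorem. The quantifiers over $\mathcal H$ and over mixtures in (d) have the same range in all the models.
\end{proof}

\section{The construction in $L$}\label{sec:construction}

Work in $L$. We apply the stage lemma once for every $\gamma\in[\omega,\omega_1)$, and two pieces of bookkeeping decide what it is applied to.

The final forcing will have many more dense sets than countable stages can list, so stage $\gamma$ has to guess their traces on $P_\gamma$. Let $\beta_\gamma$ be the least $\beta$ such that $L_\beta$ contains a surjection from $\omega$ onto $\gamma$. Then $\beta_\gamma<\omega_1$ by (L3), and $\gamma\le\beta_\gamma$ because $L_{\beta_\gamma}$ is transitive and so includes $\gamma$. The countable set $L_{\beta_\gamma}$ includes every level of $L$ in which $\gamma$ is still uncountable, and such levels are what elementary submodels collapse to. This is the guess.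

The perfect-tree codes are handed out one at a time. G\"odel's pairing function $\Gamma$ is a bijection from pairs of ordinals to ordinals that is absolute for transitive models of $\mathrm{ZF}^-$, satisfies $\max(\xi,\eta)\le\Gamma(\xi,\eta)$, and maps $\omega_1\times\omega_1$ onto $\omega_1$. For $\gamma=\Gamma(\xi,\eta)$ let $\pi(\gamma)$ be the $\xi$-th element of $L$ in the order $<_L$. By (L3) every element of $L_{\omega_1}$ is the $\xi$-th element for some countable $\xi$, so it equals $\pi(\gamma)$ for unboundedly many $\gamma<\omega_1$.

Define by recursion on $\gamma\in[\omega,\omega_1)$: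
\begin{enumerate}
\item[(R1)] $P_\omega$ is the set of conditions with finite support included in $\omega$ and coordinates of the form $2^{<\omega}(s)$. For limit $\gamma>\omega$, $P_\gamma=\bigcup_{\omega\le\delta<\gamma}P_\delta$. For $\gamma=\zeta+1$, let $P^+_\zeta=P_\zeta\cup\{X_{\zeta,k}:k<\omega\}$ and let $P_{\zeta+1}$ be the set of all conditions
\[
W\langle i/W_i(i)(s_i):i\in a\rangle\qquad(a\subseteq\zeta+1\text{ finite},\ W,W_i\in P^+_\zeta,\ s_i\in W_i(i)).
\]
\item[(R2)] $\mathcal D_\gamma$ consists of all dense subsets of $P_\gamma$ that belong to $L_{\beta_\gamma}$ and all sets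
\[
\mathcal Z_\eta{\downarrow}\gamma=\{Z\in P_\gamma:Z\le W\text{ for some }W\in\mathcal Z_\eta\},\qquad\omega\le\eta<\gamma.
\]
\item[(R3)] $\mathcal H_\gamma$ is the set of all $(H,h)\in L_{\beta_\gamma}$ with $H\in P_\gamma$ and $h$ a code on $H$ over $\gamma$.
\item[(R4)] If $\pi(\gamma)$ is a pair $(Y,c)$ with $Y\in P_\gamma$ and $c$ a perfect-tree code on $Y$ over $\gamma$, then $(Y^*_\gamma,\mathcal T_\gamma)=\pi(\gamma)$. Otherwise $Y^*_\gamma=\mathbf 1$ and $\mathcal T_\gamma$ is the code with all $b_n=\emptyset$, $m_n=0$ and constant value $2^{<\omega}$.
\item[(R5)] $(\langle X_{\gamma,k}\rangle_k,f_\gamma,g_\gamma)$ is the $<_L$-least tuple as in Lemma~\ref{lem:stage} for the data $P_\gamma,\mathcal D_\gamma,\mathcal H_\gamma,Y^*_\gamma,\mathcal T_\gamma$, and $\mathcal Z_\gamma$ is the set of mixtures of $\langle X_{\gamma,k}\rangle_k$.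
\end{enumerate}

Each $P_\gamma$ is a $\gamma$-system. For $P_\omega$, both (S1) and (S2) preserve finite support and the form of the coordinates. At limits, any two conditions and any $i<\gamma$ are handled in one $P_\delta$ with $i<\delta$. For $P_{\zeta+1}$, every coordinate $Y(i)$, $i\le\zeta$, of a member $Y$ has the form $W'(i)(s)$ with $W'\in P^+_\zeta$, since $T=T(\emptyset)$; this gives (S1). For $t\in T(s)$ the tree $T(s)(t)$ is $T(t)$ if $s\subseteq t$ and $T(s)$ if $t\subseteq s$; this gives (S2). Taking $a=\emptyset$ shows $P^+_\zeta\subseteq P_{\zeta+1}$, and $\mathcal Z_\zeta\subseteq P_{\zeta+1}$ by (S1). Let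
\[
\mathbb P=P_{\omega_1}=\bigcup_{\omega\le\gamma<\omega_1}P_\gamma ,
\]
ordered by $\le$. It satisfies (S1) and (S2) for all $i<\omega_1$.

The sets $\mathcal D_\gamma$ and $\mathcal H_\gamma$ are countable. To apply the stage lemma in (R5) we need the sets $\mathcal Z_\eta{\downarrow}\gamma$ to be dense in $P_\gamma$. The next lemma shows this; its proof for $\gamma$ refers only to stages below $\gamma$, so it runs along with the recursion. For $\gamma=\omega_1$ it says that the generic point lies in a mixture of every stage.

\begin{lemma}\label{lem:predense}
For $\omega\le\eta<\gamma\le\omega_1$, the set $\mathcal Z_\eta{\downarrow}\gamma$ is dense in $P_\gamma$.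
\end{lemma}

\begin{proof}
We first show:
\begin{equation}\label{eq:dagger}
\text{every $Z\in P_{\zeta+1}$ has an extension $Z^*\in P_{\zeta+1}$ below some $W^*\in\mathcal Z_\zeta$.}
\end{equation}
Write $Z=W\langle i/W_i(i)(s_i):i\in a\rangle$ as in (R1), and let $a'=a\setminus\{\zeta\}$. Choose $k$ with $X_{\zeta,k}\le W$: by clause (a) if $W\in P_\zeta$, and otherwise $W$ is itself some $X_{\zeta,k}$. For $i\in a'$ we choose $\mu(i)<\omega$ and a tree $S_i\in Q_i(P_{\zeta+1})$ with $S_i\subseteq Z(i)\cap X_{\zeta,\mu(i)}(i)$. If $W_i\in P_\zeta$, then $W_i\langle i/W_i(i)(s_i)\rangle\in P_\zeta$ by (S2); pick $\mu(i)$ with $X_{\zeta,\mu(i)}$ below this condition and let $S_i=X_{\zeta,\mu(i)}(i)$. Otherwise $W_i=X_{\zeta,l}$ for some $l$; let $\mu(i)=l$ and $S_i=Z(i)$. Put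
\[
Z^*=X_{\zeta,k}\langle i/S_i:i\in a'\rangle\langle\zeta/Z(\zeta)\rangle,\qquad W^*=X_{\zeta,k}\langle i/X_{\zeta,\mu(i)}(i):i\in a'\rangle .
\]
Then $Z^*\in P_{\zeta+1}$ by (S1), and $W^*\in\mathcal Z_\zeta$. We have $Z^*\le Z$, since $X_{\zeta,k}(i)\subseteq W(i)=Z(i)$ for $i\notin a$, and $Z^*\le W^*$, since $W^*(\zeta)=2^{<\omega}$.

Now fix $\eta$ and argue by induction on $\gamma$. The case $\gamma=\eta+1$ is \eqref{eq:dagger}. If $\gamma\le\omega_1$ is a limit and $Z\in P_\gamma$, then $Z\in P_\zeta$ for some $\zeta\in(\eta,\gamma)$, and $Z$ has an extension in $\mathcal Z_\eta{\downarrow}\zeta\subseteq\mathcal Z_\eta{\downarrow}\gamma$. Let $\gamma=\zeta+1$ with $\zeta>\eta$, and let $D=\mathcal Z_\eta{\downarrow}\zeta\in\mathcal D_\zeta$. Given $Z\in P_{\zeta+1}$, take $Z^*\le W^*$ from \eqref{eq:dagger}. By clause (b) at stage $\zeta$ there are $b\subseteq\zeta$ and $m$ such that every $(b,m)$-piece of $W^*$ is below a member of $D$, hence below a member of $\mathcal Z_\eta$. Take any $(b,m)$-piece $Z^*\|\sigma$ of $Z^*$. It belongs to $P_{\zeta+1}$, extends $Z$, and satisfies $Z^*\|\sigma\le W^*\|\sigma$. So $Z^*\|\sigma\in\mathcal Z_\eta{\downarrow}\gamma$.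
\end{proof}

The last case shows why clause (b) must hold for mixtures and not only for the $X_{\zeta,k}$: a member of $P_{\zeta+1}$ can in general be extended only into a mixture.

Since $\mathbb P$ contains only the trees that the recursion has put into it, a fusion sequence of conditions need not have its limit in $\mathbb P$. The next lemma replaces fusion.

\begin{lemma}\label{lem:fusion}
Let $X\in\mathbb P$ and let $\langle D_n:n<\omega\rangle\in L$ be a sequence of open subsets of $\mathbb P$, each dense below $X$. There are $\gamma<\omega_1$, $k<\omega$ and a sequence $\langle(b_n,m_n):n<\omega\rangle\in L$ with $b_n\subseteq\gamma$ finite such that $W=X_{\gamma,k}\le X$ and all $(b_n,m_n)$-pieces of $W$ belong to $D_n$, for every $n$.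
\end{lemma}

\begin{proof}
Let $D'_n$ be the union of $D_n$ and the set of $Y\in\mathbb P$ incompatible with $X$. It is open, and it is dense in $\mathbb P$: if $Y$ is compatible with $X$, a common extension can be extended into $D_n$.

By (L3) the sequences $\langle D'_n\rangle_n$ and $\langle P_\delta\rangle_{\omega\le\delta<\omega_1}$ belong to $L_{\omega_2}$. Let $\mathcal N$ be a countable elementary submodel of $L_{\omega_2}$ containing them and $X$, and let $\gamma=\mathcal N\cap\omega_1$, a limit ordinal greater than $\omega$. Then $\mathbb P\cap\mathcal N=P_\gamma$. Indeed, for $\delta<\gamma$ the countable set $P_\delta$ is an element, hence a subset, of $\mathcal N$; and for $Y\in\mathbb P\cap\mathcal N$ the least $\delta$ with $Y\in P_\delta$ lies in $\mathcal N$. By (L4) the transitive collapse of $\mathcal N$ is some $L_{\bar\beta}$. The collapsing map fixes the hereditarily countable elements of $\mathcal N$, in particular all conditions in $\mathcal N$; so it sends $\omega_1$ to $\gamma$ and $D'_n$ to $D'_n\cap P_\gamma$, which is dense in $P_\gamma$ by elementarity. Since $\gamma$ is uncountable in $L_{\bar\beta}$, we have $\bar\beta<\beta_\gamma$,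 so $D'_n\cap P_\gamma\in L_{\beta_\gamma}$ and $D'_n\cap P_\gamma\in\mathcal D_\gamma$.

As $X\in P_\gamma$, clause (a) gives $k$ with $W=X_{\gamma,k}\le X$, and clause (b) gives $(b_n,m_n)$ such that every $(b_n,m_n)$-piece of $W$ is below a member of $D'_n$. The pieces are in $\mathbb P$ by (S2), hence in the open set $D'_n$; they extend $X$, hence lie in $D_n$.
\end{proof}

\section{The generic extension}\label{sec:extension}

Let $G$ be $\mathbb P$-generic over $L$. For $i<\omega_1^L$ and $n<\omega$, the set of $Y\in\mathbb P$ with $Y(i)\subseteq2^{<\omega}(s)$ for some $s\in2^n$ is dense by (S2), and compatible conditions in this set have the same $s$. So there is a unique $u_G\in(2^\omega)^{\omega_1^L}$ such that for all $i,n$ some $Y\in G$ satisfies $Y(i)\subseteq2^{<\omega}(u_G(i)\restriction n)$.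

\begin{lemma}\label{lem:point}
If $X\in G$, then $u_G\in[X]$. If $W\in G$, $b$ is finite and $m<\omega$, then the $(b,m)$-piece of $W$ containing $u_G$ belongs to $G$.
\end{lemma}

\begin{proof}
Given $i,n$, take $Y\in G$ as above and $Z\le X,Y$. The only node of $Z(i)$ of length $n$ is $u_G(i)\restriction n$, so $u_G(i)\restriction n\in X(i)$. For the second statement, if $Z\le W$ is in $\mathbb P$ and $Z\|\sigma$ is a $(b,m)$-piece of $Z$, then $Z\|\sigma\in\mathbb P$ and $Z\|\sigma\le W\|\sigma$. So the conditions below a $(b,m)$-piece of $W$ are dense below $W$, and some piece is in $G$. By the first statement that piece contains $u_G$.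
\end{proof}

\begin{lemma}\label{lem:omega1}
$\omega_1^{L[G]}=\omega_1^L$.
\end{lemma}

\begin{proof}
Let $Y_0$ force that $\tau$ is a function from $\omega$ to $\omega_1^L$, let $X\le Y_0$, and let $D_n$ be the set of $Y\le Y_0$ deciding $\tau(n)$. Take $W\le X$ and $(b_n,m_n)$ from Lemma~\ref{lem:fusion}. In $L$, the values decided for $\tau(n)$ by the finitely many $(b_n,m_n)$-pieces of $W$, for all $n$, form a countable set, bounded by some $\alpha<\omega_1^L$. By Lemma~\ref{lem:point}, applied to any generic filter containing $W$, the condition $W$ forces the range of $\tau$ to be bounded by $\alpha$. Such $W$ are dense below $Y_0$, so $Y_0$ forces that $\tau$ is not onto.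
\end{proof}

From now on $\omega_1$ denotes $\omega_1^L=\omega_1^{L[G]}$.

\begin{lemma}[Continuous reading]\label{lem:reading}
Every real $x\in L[G]$ equals $h(u_G)$ for some $W\in G$ and some code $h\in L$ on $W$ over some $\gamma<\omega_1$.
\end{lemma}

\begin{proof}
Let $x=\tau^G$, let $Y_0\in G$ force $\tau\in2^\omega$, and let $D_n$ be the set of $Y\le Y_0$ deciding $\tau(n)$. The conditions $W=X_{\gamma,k}$ obtained from Lemma~\ref{lem:fusion} for the various $X\le Y_0$ are dense below $Y_0$, so one of them is in $G$. Let $h$ be the code on $W$ over $\gamma$ that assigns to each $(b_n,m_n)$-piece of $W$ the value of $\tau(n)$ decided by that piece. By Lemma~\ref{lem:point}, $x(n)=h(u_G)(n)$ for all $n$.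
\end{proof}

So every real depends on countably many coordinates. Property (S1) now shows that any further coordinate is new.

\begin{proposition}\label{prop:H}
In $L[G]$, for every real $z$ there is a real $x\notin L[z]$.
\end{proposition}

\begin{proof}
Let $z=h(u_G)$ with $h\in L$ a code over $\gamma$. Let $\mathbb Q=\{X(\gamma):X\in\mathbb P\}$, ordered by inclusion, and $\mathbb P'=\{X\in\mathbb P:X(\gamma)=2^{<\omega}\}$. The map $X\mapsto(X(\gamma),X\langle\gamma/2^{<\omega}\rangle)$ takes values in $\mathbb Q\times\mathbb P'$ by (S1) applied to $X$ and $\mathbf 1$; it is onto by (S1), since $(Y(\gamma),X')$ is the image of $X'\langle\gamma/Y(\gamma)\rangle$; and it preserves and reflects the order. So it is an isomorphism. Let $G_{\mathbb Q}=\{X(\gamma):X\in G\}$ and $G'$ be the projections of the image of $G$. For $i\ne\gamma$ the definition of $u_G(i)$ can be read with $G'$ in place of $G$, so $u_G\restriction\gamma\in L[G']$, and therefore $z\in L[G']$ and $L[z]\subseteq L[G']$.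

Let $x\in L[G']$ be a real. The set $\{T\in\mathbb Q:x\notin[T]\}$ is in $L[G']$ and is dense in $\mathbb Q$: if $s,s'\in T$ are incompatible, then $T(s),T(s')\in\mathbb Q$ by (S2), and $x$ is a branch of at most one of them. By the product lemma some $T\in G_{\mathbb Q}$ has $x\notin[T]$, while $u_G(\gamma)\in[T]$ by Lemma~\ref{lem:point}. So $u_G(\gamma)\ne x$. Hence $u_G(\gamma)\notin L[G']$, and $u_G(\gamma)\notin L[z]$.
\end{proof}

\section{The equivalence relation}\label{sec:relation}

Work in $L[G]$. For $\omega\le\gamma<\omega_1$ let $R_\gamma$ consist of the pairs $(f_\gamma(u),g_\gamma(u))$ and $(g_\gamma(u),f_\gamma(u))$, where $u$ ranges over all points of $[X_{\gamma,0}]_\gamma$ in $L[G]$. Let $R=\bigcup_{\omega\le\gamma<\omega_1}R_\gamma$, and let $E$ be the equivalence relation generated by the symmetric relation $R$: $x\mathrel{E}y$ iff $x=y$ or there is a finite chain $x=x_0\mathrel{R}x_1\mathrel{R}\cdots\mathrel{R}x_n=y$. By Lemma~\ref{lem:absolute}, clauses (c) and (d) hold at every stage for all points $u,v$ of $L[G]$.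

\subsection*{Definability}
For $\omega\le\gamma<\omega_1$ let
\[
\mathcal A_\gamma=\langle(P_\delta,\mathcal D_\delta,\mathcal H_\delta,Y^*_\delta,\mathcal T_\delta,\langle X_{\delta,k}\rangle_k,f_\delta,g_\delta):\omega\le\delta\le\gamma\rangle\in L_{\omega_1},
\]
and let $\Psi(\gamma,\mathcal A)$ be the formula saying that $\mathcal A$ is a sequence of such tuples indexed by $[\omega,\gamma]$ whose entries obey (R1)--(R5) at every $\delta\in[\omega,\gamma]$. In $L$, the only solution of $\Psi(\gamma,\mathcal A)$ is $\mathcal A_\gamma$.

\begin{lemma}\label{lem:local}
Let $L_\vartheta\models\mathsf S$ with $\vartheta<\omega_1$, let $\omega\le\gamma<\vartheta$ and $\mathcal A\in L_\vartheta$. Then $L_\vartheta\models\Psi(\gamma,\mathcal A)$ iff $\mathcal A=\mathcal A_\gamma$.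
\end{lemma}

\begin{proof}
We show that each clause, for each $\delta\le\gamma$, is absolute between $L_\vartheta$ and $L$. Clause (R1) quantifies only over entries of $\mathcal A$ and finite sequences. Since $\delta$ is countable in $L_\vartheta$ and $\vartheta$ is a limit, $\beta_\delta<\vartheta$, and $L_\vartheta$ computes $\beta_\delta$ and $L_{\beta_\delta}$ correctly by (L1); given these, (R2) and (R3) involve only bounded quantifiers. In $L_\vartheta$ the order $<_L$ well-orders the universe with initial segments that are sets, so a $\xi$-th element exists there for every $\xi<\vartheta$; by (L2) it is the true $\xi$-th element. Hence $\pi(\delta)$ is in $L_\vartheta$ and is computed correctly, and (R4) is absolute by Lemma~\ref{lem:absolute}. Clause (R5) says that a tuple in $L_\vartheta$ satisfies (a)--(d) and none of its $<_L$-predecessors does. All these predecessors lie in $L_\vartheta$ by (L2), and (a)--(d) are absolute by Lemma~\ref{lem:absolute}.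
\end{proof}

\begin{lemma}\label{lem:sigma12}
In $L[G]$, the relations $R$ and $E$ are lightface $\Sigma^1_2$.
\end{lemma}

\begin{proof}
We claim that $x\mathrel{R}y$ iff there are a countable ordinal $\vartheta$ with $L_\vartheta\models\mathsf S$, an ordinal $\gamma\in[\omega,\vartheta)$, a set $\mathcal A\in L_\vartheta$ with $L_\vartheta\models\Psi(\gamma,\mathcal A)$, and a point $u\in[X_{\gamma,0}]_\gamma$ with $\{x,y\}=\{f_\gamma(u),g_\gamma(u)\}$, where $X_{\gamma,0},f_\gamma,g_\gamma$ are read off the last entry of $\mathcal A$. If these objects exist, then $\vartheta<\omega_1^L$ by Lemma~\ref{lem:omega1}, so $\mathcal A=\mathcal A_\gamma$ by Lemma~\ref{lem:local} and $x\mathrel{R_\gamma}y$. This is where the preservation of $\omega_1$ enters: it excludes models that continue the recursion past the stages used to build $\mathbb P$. Conversely, if $x\mathrel{R_\gamma}y$, Lemma~\ref{lem:smallmodels} gives a countable $L_\vartheta\models\mathsf S$ containing $\mathcal A_\gamma$, and Lemma~\ref{lem:local} applies.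

The condition in the claim is equivalent to the existence of a real $w$, numbers $c$ and $d$, and $\tilde u\in(2^\omega)^\omega$ with the following properties; here $c$ represents $\gamma$, $d$ represents $\mathcal A$, and $\tilde u(j)$ is the coordinate of $u$ at the ordinal represented by $j$.
\begin{itemize}
\item $M_w$ is a well-founded model of $\mathsf S$ in which $c$ is an infinite ordinal and $\Psi(c,d)$ holds.
\item For all $j\mathrel{\epsilon_w}c$ and all $p$, $M_w\models$ ``$\tilde u(j)\restriction p\in X_{c,0}(j)$''.
\item For one of the two assignments $(x',y')=(x,y)$, $(x',y')=(y,x)$ and for every $n$ there are $m$ and $j_1,\dots,j_r\mathrel{\epsilon_w}c$ such that $M_w\models$ ``the $n$-th term of $f_c$ is $(\{j_1,\dots,j_r\},m,F)$ and $F$ maps the function $j_l\mapsto\tilde u(j_l)\restriction m$ to $x'(n)$'', and the same holds with $g_c$ and $y'$ in place of $f_c$ and $x'$.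
\end{itemize}
By (C1)--(C3) the first item is $\Pi^1_1$ and the other two are $\Delta^1_1$, without parameters. So $R$ is $\Sigma^1_2$. Finally, $x\mathrel{E}y$ iff $x=y$ or there are $n$ and a real coding $x_0,\dots,x_n$ with $x_0=x$, $x_n=y$ and $x_j\mathrel{R}x_{j+1}$ for all $j<n$, which is $\Sigma^1_2$ by the closure properties of that class.
\end{proof}

\subsection*{Countable classes}

\begin{lemma}\label{lem:countable}
In $L[G]$, every $E$-class is countable.
\end{lemma}

\begin{proof}
It suffices to show that each real $x$ has countably many $R$-neighbors, since then the set of points at $R$-distance at most $n$ from $x$ is countable by induction on $n$.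

By Lemma~\ref{lem:reading}, $x=h(u_G)$ with $Y\in G$ and $h\in L$ a code on $Y$ over some $\gamma_1<\omega_1$. The pair $(Y,h)$ is hereditarily countable in $L$. Choose $\gamma_0\in[\max(\gamma_1,\omega),\omega_1)$ with $Y\in P_{\gamma_0}$ and $(Y,h)\in L_{\gamma_0}$. Let $\gamma\in[\gamma_0,\omega_1)$. Since $\gamma\le\beta_\gamma$, we have $(Y,h)\in\mathcal H_\gamma$. By Lemma~\ref{lem:predense} the set $\mathcal Z_\gamma{\downarrow}\omega_1$ is dense in $\mathbb P$, so $G$ contains a mixture $W\in\mathcal Z_\gamma$. By Lemma~\ref{lem:point}, $u_G\restriction\gamma\in[W]_\gamma\cap[Y]_\gamma$, and clause (d) says that $x$ is in the range of neither $f_\gamma$ nor $g_\gamma$. So $x$ has no $R_\gamma$-neighbor for $\gamma\ge\gamma_0$.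

For each of the countably many $\gamma<\gamma_0$, clause (c) shows that $x$ has at most one $R_\gamma$-neighbor: $x$ is in at most one of the two ranges, and if, say, $x=f_\gamma(u)$, then $u$ is unique and the only neighbor is $g_\gamma(u)$; the case $x=g_\gamma(u)$ is symmetric.
\end{proof}

\subsection*{No perfect set of inequivalent points}
Continuous reading gives a code for a perfect tree of $L[G]$, but (R4) accepts only codes all of whose values are perfect trees, not just the value at the generic point. We get this by making the pieces decide, together with ``$s\in\tau$'', a splitting above $s$.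

\begin{lemma}\label{lem:perfect}
In $L[G]$, every nonempty perfect subset of $2^\omega$ contains two distinct $R$-related points.
\end{lemma}

\begin{proof}
Let the set be $[\tau^G]$, where $Y_0\in G$ forces that $\tau$ is a perfect tree. We show in $L$ that the conditions forcing ``$[\tau]$ contains two distinct $R$-related points'' are dense below $Y_0$. Let $X\le Y_0$.

For $s\in2^{<\omega}$ let $D_s$ be the set of $Y\le Y_0$ in $\mathbb P$ such that either $Y\Vdash s\notin\tau$, or $Y\Vdash s,t,t'\in\tau$ for some incompatible $t,t'\supset s$. This set is open. It is dense below $Y_0$: first decide ``$s\in\tau$'', and in the positive case extend further to decide two incompatible extensions of $s$ in $\tau$. Lemma~\ref{lem:fusion} gives $W=X_{\gamma,k}\le X$ and pairs $(b_s,m_s)$ with $b_s\subseteq\gamma$ such that all $(b_s,m_s)$-pieces of $W$ lie in $D_s$. Let $\mathcal T\in L$ be the code on $W$ over $\gamma$ given by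
\[
s\in\mathcal T(v)\iff\text{the $(b_s,m_s)$-piece of $W$ containing $v$ forces $s\in\tau$.}
\]
If $s\notin\mathcal T(v)$, that piece forces $s\notin\tau$. By Lemma~\ref{lem:point}, $W$ forces $\tau=\mathcal T(u_G)$.

\emph{$\mathcal T$ is a perfect-tree code.} Fix $v\in[W]_\gamma$ and let $W_s$ be the $(b_s,m_s)$-piece of $W$ containing $v$. For any $s,t$, the $(b_s\cup b_t,\max(m_s,m_t))$-piece containing $v$ is a member of $\mathbb P$ below $W_s$, $W_t$ and $Y_0$. So $W_s$ and $W_t$ are compatible below $Y_0$. As $Y_0\Vdash\emptyset\in\tau$, the piece $W_\emptyset$ cannot force $\emptyset\notin\tau$, so $\emptyset\in\mathcal T(v)$. If $s\in\mathcal T(v)$ and $t\subseteq s$, then $W_s\Vdash t\in\tau$, so $W_t$ cannot force $t\notin\tau$, and $t\in\mathcal T(v)$. If $s\in\mathcal T(v)$, then $W_s\Vdash t,t'\in\tau$ for some incompatible $t,t'\supset s$, so $W_t$ cannot force $t\notin\tau$, $W_{t'}$ cannot force $t'\notin\tau$, and $t,t'\in\mathcal T(v)$.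

The pair $(W,\mathcal T)$ is in $L_{\omega_1}$, so $\pi(\gamma')=(W,\mathcal T)$ for some $\gamma'\in(\gamma,\omega_1)$. Then $W\in P_{\gamma+1}\subseteq P_{\gamma'}$ and $\mathcal T$ is a perfect-tree code on $W$ over $\gamma'$. By (R4), $(Y^*_{\gamma'},\mathcal T_{\gamma'})=(W,\mathcal T)$, and by clause (a), $X_{\gamma',0}\le W\le X$. If $X_{\gamma',0}$ belongs to a generic filter with generic point $u$, then $u\restriction\gamma'\in[X_{\gamma',0}]_{\gamma'}$, and by clause (c) in the extension $f_{\gamma'}(u)$ and $g_{\gamma'}(u)$ are distinct branches of $\mathcal T(u)$, the value of $\tau$; they are $R_{\gamma'}$-related by definition. So $X_{\gamma',0}\le X$ is a condition as required.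
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The preservation of $\omega_1$ is Lemma~\ref{lem:omega1}, and (i) is Proposition~\ref{prop:H}. Statement (ii) follows from Lemmas~\ref{lem:sigma12}, \ref{lem:countable} and~\ref{lem:perfect}.
\end{proof}

\begin{remark}\label{rem:infinite}
The two theorems fit together as follows. Each $R_\gamma$ is a matching, and a real $x$ is protected from all stages $\gamma\ge\gamma_0$, where $\gamma_0$ is a stage at which a code for $x$ has appeared. Nothing protects $x$ at the countably many earlier stages. By Theorem~\ref{thm:B} no such protection is possible: in $L[G]$ every nonempty perfect set $K$ contains infinitely many pairwise $E$-equivalent points. Otherwise $E\cap K^2$ would be a $\mathbf{\Sigma}^1_2$ equivalence relation on $K$ with finite classes, and Theorem~\ref{thm:B}(2), which holds in $L[G]$ by Proposition~\ref{prop:H}, would give a nonempty perfect subset of $K$ of pairwise inequivalent points, contrary to Lemma~\ref{lem:perfect}.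
\end{remark}

\begin{thebibliography}{9}

\bibitem{Drucker}
Ohad Drucker, \emph{Measurability and Perfect Set Theorems for Equivalence Relations with Small Classes}, arXiv:1605.06051 (2016).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\end{thebibliography}
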